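# The ten triangles of $K_5$ and an equality of two resurgences

## 1. The ideals $I_\Phi$

**Theorem 1.** Let $\mathbb K$ be a field, let $E$ be the set of the ten edges of the complete graph $K_5$ on $V=\{1,\dots,5\}$, and let $S=\mathbb K[x_e : e\in E]$. Let $\mathcal T$ be the set of the ten triangles, viewed as 3-subsets of $E$. Let $\mathcal F$ be the set of 17 subsets of $E$ consisting of the twelve five-cycles and the five stars $K_{1,4}$. For $\Phi\subseteq\mathcal F$ put
$$\mathcal D_\Phi=\mathcal T\cup\Phi,\qquad I_\Phi=\bigcap_{D\in\mathcal D_\Phi}(x_e : e\in D).$$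
For every $\Phi\subseteq\mathcal F$, the ideal $I_\Phi$ is minimally non-Fulkersonian and not minimally non-packing. If there is a five-cycle $G$ with $G,G^c\notin\Phi$ (for example if $\Phi=\emptyset$), then $\rho(I_\Phi)=\rho_a(I_\Phi)=6/5$.

Here $G^c=E\setminus G$. The complement of a five-cycle is 2-regular on five vertices, so it is again a five-cycle.

The theorem compares two numbers attached to a squarefree monomial ideal $I$. Both measure how far symbolic powers $I^{(a)}$ are from ordinary powers $I^b$. The resurgence $\rho(I)$ looks at all failures $I^{(a)}\not\subseteq I^b$, while the asymptotic resurgence $\rho_a(I)$ looks only at failures that persist under scaling. Always $\rho_a(I)\le\rho(I)$. The following question comes from Michael DiPasquale, Christopher A. Francisco, Jeffrey Mermin, Jay Schweig, "Asymptotic resurgence via integral closures", arXiv:1808.01547 (2018):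

*Suppose $I$ is minimally non-Fulkersonian but not minimally non-packing. Is it the case that $\rho(I)\ne\rho_a(I)$?*

Theorem 1 says that the answer is **no**, and $I_\emptyset$, an ideal in ten variables, is a counterexample. No member of $\mathcal T\cup\mathcal F$ contains another one: five-cycles and stars contain no triangle, and a five-cycle has all degrees 2, so it contains no star. Hence the primes in the definition are exactly the minimal primes of $I_\Phi$. The minimal primes of $I_\emptyset$ are generated by the ten triangles.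

A second theorem, stated in Section 13 where its vocabulary becomes available, shows that within a large class of minimally non-Fulkersonian ideals the $I_\Phi$ of Theorem 1 are the only ones with $\rho=\rho_a$.

## 2. Symbolic powers, integral closures, minors

Let $I\subset S=\mathbb K[x_1,\dots,x_n]$ be a squarefree monomial ideal. Its minimal monomial generators are the edges of a *clutter* on the variables (a family of sets, none containing another). A *cover* of $I$ is a set $P$ of variables that meets the support of every generator; equivalently, the prime generated by $P$ contains $I$. The minimal covers generate the minimal primes, and the height of $I$ is the smallest size of a cover. For a vector $u$ and a set $P$ of indices write $u(P)=\sum_{e\in P}u_e$.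

Our running example is $T=(xy,yz,xz)=(x,y)\cap(y,z)\cap(x,z)$, the edge ideal of a triangle.

**Definition (symbolic powers).** For $a\ge1$, $I^{(a)}=\bigcap_{P\in\mathrm{Ass}(I)}(I^aS_P\cap S)$. For squarefree monomial $I$ this is $\bigcap_P P^a$ over the minimal primes. Hence $x^u\in I^{(a)}$ if and only if $u(P)\ge a$ for every minimal cover $P$. For $a\le 0$ we read $I^{(a)}=I^a=S$.

In the example, $xyz\in T^{(2)}$, since each pair of variables has total exponent $2$. But $T^2$ starts in degree $4$, so $T^{(2)}\not\subseteq T^2$.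

**Definition (resurgences).** With $a,b$ ranging over positive integers,
$$\rho(I)=\sup\{a/b : I^{(a)}\not\subseteq I^b\},\qquad \rho_a(I)=\sup\{a/b : I^{(at)}\not\subseteq I^{bt}\text{ for all }t\gg0\}.$$
The second invariant is due to Guardo, Harbourne and Van Tuyl. If $a/b$ is in the second set, then for some $t$ the fraction $at/(bt)=a/b$ is in the first, so $\rho_a(I)\le\rho(I)$.

**Definition (Fulkersonian).** $I$ is *Fulkersonian* if $I^{(s)}=\overline{I^s}$ for all $s\ge1$, where the bar denotes integral closure. (It is known that this holds if and only if $\rho_a(I)=1$; we shall not need this.)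

For example, $(xy,yz)=y\,(x,z)=(y)\cap(x,z)$ has $I^{(s)}=y^s(x,z)^s=I^s$. Since $I^s\subseteq\overline{I^s}\subseteq I^{(s)}$, it is Fulkersonian.

To test this property we use two polyhedra. For a squarefree monomial ideal $J\ne 0,S$, let
$$NP(J)=\operatorname{conv}\{\text{exponents of the monomial generators}\}+\text{(nonnegative orthant)},$$
$$SP(J)=\{u\ge0 : u(P)\ge1\text{ for all covers }P\}.$$
The textbook description of integral closures of monomial ideals gives $x^u\in\overline{J^s}\iff u/s\in NP(J)$. From the above, $x^u\in J^{(s)}\iff u/s\in SP(J)$. A generator's support meets every cover, so $NP(J)\subseteq SP(J)$. Therefore **if $SP(J)\subseteq NP(J)$, then $J$ is Fulkersonian**. For $T$ the point $(\frac12,\frac12,\frac12)$ lies in $SP(T)$, but points of $NP(T)$ have coordinate sum at least $2$. So $T$ is not Fulkersonian; concretely, $xyz\in T^{(2)}\setminus\overline{T^2}$.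

**Definition (minors).** A *minor* of $I$ is obtained by setting the variables of a set $A$ to $0$ and those of a disjoint set $B$ to $1$. It is an ideal in the remaining variables, and it is *proper* if $A\cup B\ne\emptyset$. If $W$ is the support of a monomial of $I$ and $W\cap A=\emptyset$, then the monomial of $W\setminus B$ lies in the minor, and such monomials generate the minor. The minors $0$ and the whole ring are regarded as packing and Fulkersonian.

**Definition (packing).** $I$ *packs* if the maximum number of pairwise coprime minimal generators equals the height. $I$ has the *packing property* if all its minors, including $I$, pack. It is *minimally non-packing* if it does not have the packing property but every proper minor does. It is *minimally non-Fulkersonian* if it is not Fulkersonian but every proper minor is. The ideals $0$ and $S$ are neither.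

**The triangle by hand.** $T$ has height $2$ and no two coprime generators, so it does not pack. Up to symmetry the one-variable minors are $(yz)$ for $x=0$ and $(y,z)$ for $x=1$; both are Fulkersonian (principal, respectively generated by variables) and have the packing property, and the same holds for their minors. So $T$ is minimally non-packing and minimally non-Fulkersonian.

Now compute its resurgences. If $x^u\in T^{(a)}$ with $u_1\le u_2\le u_3$, the largest $b$ with $x^u\in T^b$ is $\min(u_1+u_2,\lfloor|u|/2\rfloor)$, where $|u|=u_1+u_2+u_3$. It cannot be larger, since each generator has degree $2$ and contains a variable among the first two. It is attained: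

* If $u_3\ge u_1+u_2$, use $(xz)^{u_1}(yz)^{u_2}$.
* If $u_3<u_1+u_2$ and $|u|$ is even, use $xy,xz,yz$ with exponents $\frac{u_1+u_2-u_3}2,\frac{u_1+u_3-u_2}2,\frac{u_2+u_3-u_1}2$.
* If $u_3<u_1+u_2$ and $|u|$ is odd, then $u_1\ge1$ (since $u_3\ge u_2$), and lowering $u_3$ by one keeps these three numbers nonnegative.

Since $u_1+u_2\ge a$ and $|u|\ge 3a/2$, we get $T^{(a)}\subseteq T^b$ for $b\le 3a/4$, so $\rho(T)\le4/3$. Conversely, let $a/b<4/3$ and $M=\lceil at/2\rceil$. Then $(xyz)^M\in T^{(2M)}\subseteq T^{(at)}$ has degree $3M\le 3at/2+3$, which is less than $2bt$ for $t\gg 0$. So $\rho_a(T)\ge4/3$, and $\rho(T)=\rho_a(T)=4/3$.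

Equality can thus occur for a minimally non-Fulkersonian ideal. But $T$ is also minimally non-packing, so it says nothing about the question.

## 3. Triangle-free graphs on five vertices and the sets $N_x$

Fix $\Phi$ and write $I=I_\Phi$. A subset of $E$ is a graph on $V$. For $u\in\mathbb R_{\ge0}^E$,
$$x^u\in I^{(a)}\iff u(D)\ge a\ \text{ for all } D\in\mathcal D_\Phi. \tag{1}$$
Write $1_X$ for the indicator vector of $X\subseteq E$, $\mathbf 1=1_E$, $x^X=x^{1_X}$, and $g=x^{\mathbf 1}=\prod_e x_e$. Edges of $K_5$ are written $12$, $35$, and so on; "disjoint" edges have no common vertex.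

**Triangle-free graphs.** *A triangle-free graph on $V$ is a five-cycle, or is contained in a $K_{2,3}$ or a $K_{1,4}$.* If it has no odd cycle it is bipartite, with classes of sizes $(2,3)$, $(1,4)$ or $(0,5)$, and in the last case it is empty. If it has an odd cycle, that cycle has length 5, and any further edge would be a chord, which forms a triangle with two edges of the cycle. Consequently a triangle-free graph on $V$ has at most $6$ edges, with $6$ only for $K_{2,3}$.

**The sets $N_x$.** For $x\in E$ put
$$N_x=\{x\}\cup(\text{the triangle on }V\setminus x),\qquad\text{so } e\in N_x\iff e=x\text{ or }e\cap x=\emptyset .$$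
For instance $N_{12}=\{12,34,35,45\}$. The complement $N_x^c$ is the $K_{2,3}$ with classes $x$ and $V\setminus x$, and every $K_{2,3}$ arises this way. It contains no triangle, no five-cycle (it is bipartite) and no $K_{1,4}$ (its degrees are at most 3). So $N_x$ meets all members of $\mathcal D_\Phi$:
$$x^{N_x}\in I\quad\text{for all }x\in E. \tag{2}$$
For $F\in\mathcal F$ the only member of $\mathcal T\cup\mathcal F$ inside $F$ is $F$ itself, so
$$x^{F^c}\in I\iff F\notin\Phi. \tag{3}$$
If $x^u\in I$ has support $X$, then $X$ meets all triangles, so $X^c$ is triangle-free and has at most six edges. Hence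
$$\text{every monomial of } I\text{ has degree}\ge4;\ \text{ if its support has size }4,\text{ the support is some }N_x. \tag{4}$$
Each $e$ lies in $N_x$ for $x=e$ and for the three $x$ disjoint from $e$, so
$$\sum_{x\in E}1_{N_x}=4\cdot\mathbf 1. \tag{5}$$

**The generators of $I_\emptyset$.** A minimal set meeting all triangles is the complement of a maximal triangle-free graph, that is, of a $K_{2,3}$, a $C_5$ or a $K_{1,4}$. So $I_\emptyset$ has 10 quartic, 12 quintic and 5 sextic generators.

## 4. Powers of $g$, and the monomials $g_{ef}$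

**A degree bound.** Every $D\in\mathcal D_\Phi$ has at least 3 elements, so $g^m\in I^{(3m)}$. Its degree is $10m$, while $I^b$ lives in degrees $\ge 4b$. So $g^m\notin I^b$ once $b>5m/2$, and the ratios $3m/b$ obtained in this way approach $6/5$ from below.

**Trying to separate $\rho$ from $\rho_a$.** If one believes that $\rho>6/5$, one looks for $g^m\notin I^b$ with $3m/b>6/5$, that is, $b<5m/2$. The first candidate is $m=1$, $b=2$: is $g$ divisible by a product of two generators?

**Lemma 3.** $g\in I_\Phi^2$ if and only if there is a five-cycle $G$ with $G,G^c\notin\Phi$.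

*Proof.* If $G$ exists, then $x^{G^c},x^{G}\in I$ by (3), and $g=x^Gx^{G^c}$. Conversely, suppose $g\in I^2$. Then there are disjoint supports $X,Y$ of two generators. Both meet all triangles, so, being disjoint, neither contains a triangle. Every $N_x$ contains a triangle, so by (4) neither has size $4$. Hence $|X|=|Y|=5$ and $Y=X^c$. If the triangle-free graph $Y$ were bipartite, it would lie in a $K_{2,3}$ (it has too many edges for a $K_{1,4}$). Then $X=Y^c$ would contain some $N_x$ and hence a triangle, a contradiction. So $Y$ is a five-cycle, and so is $X$ by the same argument. From $x^X=x^{Y^c}\in I$ and (3) we get $Y\notin\Phi$; likewise $X\notin\Phi$. Take $G=X$. $\square$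

So the test succeeds, giving $\rho\ge3/2$, unless two complementary five-cycles are both outside $\Phi$. In that case it fails for all $m$: Lemma 11 below shows $g^m\in I^b$ for all integers $b<5m/2$. This is why the hypothesis on $G$ appears in Theorem 1.

**Trying to prove $\rho\le 6/5$ by convexity.** Proposition 7 will show that if $x^u\in I^{(a)}$, then $u\ge\sum\lambda_i1_{W_i}+\frac\mu3\mathbf1$ with $\lambda_i,\mu\ge0$, $\sum\lambda_i+\mu=a$, $x^{W_i}$ generators. By (5), $\frac\mu3\mathbf1=\frac{\mu}{12}\sum_x1_{N_x}$ has total weight $\frac{10}{12}\mu=\frac56\mu$. So $u$ dominates a *real* nonnegative combination of generator exponents of total weight at least $\frac56a$. Rounding the coefficients down gives $x^u\in I^c$ with $c\ge\frac56a-N$, where $N$ is the number of generators. As $a\to\infty$ this bounds $\rho_a$ by $6/5$. It does not bound $\rho$, because the loss $N$ matters for small $a$, and some loss is real. For disjoint $e,f\in E$ put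
$$g_{ef}=g/(x_ex_f).$$
A triangle or a star contains at most one of $e,f$, and a five-cycle loses at most 2 of its 5 edges, so $g_{ef}\in I^{(2)}$. But $g_{ef}\notin I^2$. Its degree is $8$, so by (4) it would be $x^{N_x}x^{N_y}$ with $N_x\cap N_y=\emptyset$; yet any two sets $N_x,N_y$ with $x\ne y$ intersect: if $x,y$ are disjoint, both contain $x$; if they share a vertex, the edge on the remaining two vertices is in both. On the other hand, for $e=13$, $f=24$,
$$1_{N_{12}}+1_{N_{23}}+1_{N_{34}}+1_{N_{14}}=2\cdot\mathbf1-2\cdot1_{\{13,24\}} , \tag{6}$$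
where $N_{12}=\{12,34,35,45\}$, $N_{23}=\{23,14,15,45\}$, $N_{34}=\{34,12,15,25\}$, $N_{14}=\{14,23,25,35\}$. So the exponent of $g_{ef}$ is a combination of total weight $2$, with coefficients $\frac12$, that cannot be made integral.

**What gets past this.** We shall see that this half-integrality is the *only* loss when some exponent is zero: an element of $I^{(a)}$ with a zero exponent is in $I^a$ or in $g_{ef}I^{a-2}$. A general monomial is reduced to that case by peeling off copies of $g$, each of which uses up $3$ units of $a$. What remains is a finite table of memberships for $g^t$ and $g^tg_{ef}$ (and one more family needed only if $\Phi\neq\emptyset$), compared with the largest integer below $5a/6$.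

## 5. A five-cycle or star of small weight

The next lemma handles at once every $u$ for which some $F\in\mathcal F$ has weight at most $a$.

**Lemma 4.** Let $F\in\mathcal F$. For each $c\in F^c$ there is a triangle $T_c\ni c$ with $T_c\setminus c\subseteq F$. For each $e\in F$ there is a set $N(e,F)$ of the form $N_x$ with
$$N(e,F)\cap F=\{e\},\qquad N(e,F)\cap F^c=\{c\in F^c : e\notin T_c\}.$$
Consequently, if $u\ge0$ and $a\ge0$ satisfy $u(T_c)\ge a$ for all $c\in F^c$ and $u(F)\le a$, then
$$u\ \ge\ (a-u(F))\,1_{F^c}+\sum_{e\in F}u_e\,1_{N(e,F)}. \tag{7}$$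
In particular, if $u,a$ are integral and ($F\notin\Phi$ or $u(F)=a$), then $x^u\in I_\Phi^a$.

*Proof.* **Step 1: the sets for a star.** Let $F$ be the star at $v$. For $c=kl$ take $T_c=vkl$. For $e=vj$ take $N(e,F)=N_{vj}=\{vj\}\cup(\text{triangle on }V\setminus\{v,j\})$. It meets $F$ in $vj$ only, and it contains $kl$ exactly when $j\notin\{k,l\}$, that is, when $vj\notin T_{kl}$.

**Step 2: the sets for a five-cycle.** Let $F$ be the cycle $1,2,3,4,5$. For the chord $c=\{i,i+2\}$ (indices mod 5) take $T_c$ on $i,i+1,i+2$. For $e=12$ take $N(e,F)=N_{35}=\{35,12,14,24\}$. It meets $F$ in $\{12\}$ and contains the chords $35,14,24$ but not $13,25$. The chords with $12\in T_c$ are exactly $13$ ($T_c=123$) and $25$ ($T_c=512$). The other edges follow by rotation.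

**Step 3: the inequality.** We compare coordinates. At $e\in F$ the right side of (7) is $u_e$. At $c\in F^c$ it is
$$a-u(F)+u(F\setminus T_c)=a-u(T_c\setminus c)\le u_c ,$$
since $T_c\cap F=T_c\setminus c$ and $u(T_c)\ge a$.

**Step 4: integral case.** By (7), $x^u$ is divisible by $(x^{F^c})^{a-u(F)}\prod_{e\in F}(x^{N(e,F)})^{u_e}$, a product of $a$ factors in total. The factors $x^{N(e,F)}$ are in $I$ by (2). If $F\notin\Phi$, then $x^{F^c}\in I$ by (3); if $u(F)=a$, that factor does not occur. $\square$

## 6. Vectors with a zero coordinate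

Suppose $u_{12}=0$. For $\{i,j,k\}=\{3,4,5\}$ and a given $a$ write
$$p_j=u_{1j},\qquad q_j=u_{2j},\qquad z_j=u_{ik},\qquad d_j=p_i+p_k-a .$$
So $z_j$ sits on the edge of triangle $345$ opposite to $j$.

The purpose of the next lemma is to show that, once Lemma 4 does not apply, a minimal such $u$ is very rigid.

**Lemma 5.** Let $a>0$ and $u\in\mathbb R^E_{\ge0}$ with $u_{12}=0$, $u(T)\ge a$ for all $T\in\mathcal T$, and $u(F)>a$ for all $F\in\mathcal F$. Suppose every $c$ with $u_c>0$ lies in a triangle $T$ with $u(T)=a$. Then for all $j$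
$$p_j+q_j=a,\qquad |d_j|\le z_j,\qquad d_i+d_k-d_j=2p_j-a,\qquad\text{and}\qquad\sum_j|d_j|\le a .$$

*Proof.* Call a triangle tight if its weight is $a$.

**Step 1: $p_j+q_j=a$.** Triangle $12j$ gives $p_j+q_j\ge a$. Suppose $p_j+q_j>a$. If $p_j=0$, then $q_j>a$; but $2j$ lies in a tight triangle, so $q_j\le a$, a contradiction. So $p_j>0$, and likewise $q_j>0$. Hence $1j$ and $2j$ lie in tight triangles, and neither of these is $12j$. The one through $1j$ is $1ij$ for some $i\in\{3,4,5\}\setminus j$, and we let $k$ be the third index: $p_j+p_i+z_k=a$. The one through $2j$ is $2ij$ or $2jk$.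

* If it is $2ij$, then $q_j+q_i+z_k=a$. Adding gives $(p_j+q_j)+(p_i+q_i)+2z_k=2a$. But the first bracket exceeds $a$ and the second is at least $a$, a contradiction.
* If it is $2jk$, then $q_j+q_k+z_i=a$. Adding gives $p_i+z_k+z_i+q_k=2a-(p_j+q_j)<a$. The left side is $u(F)$ for the five-cycle $1,i,j,k,2$, whose edges $1i,ij,jk,k2,21$ have weights $p_i,z_k,z_i,q_k,0$. This contradicts $u(F)>a$.

**Step 2: $|d_j|\le z_j$.** Triangle $1ik$ gives $p_i+p_k+z_j\ge a$, so $z_j\ge-d_j$. Triangle $2ik$ gives, by Step 1, $2a-p_i-p_k+z_j\ge a$, so $z_j\ge d_j$.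

**Step 3: the identity.** $(p_j+p_k-a)+(p_i+p_j-a)-(p_i+p_k-a)=2p_j-a$.

**Step 4: the bound on $\sum|d_j|$.** We show that all eight signed sums $\pm d_3\pm d_4\pm d_5$ are at most $a$. Since $0\le p_j\le a$, the sums with unequal signs satisfy $|d_i+d_k-d_j|=|2p_j-a|\le a$. Next, $d_3+d_4+d_5=2\sum p_j-3a$. The star at $2$ has weight $\sum q_j=3a-\sum p_j>a$, so $\sum p_j<2a$ and $\sum d_j<a$. The star at $1$ has weight $\sum p_j>a$, so $\sum d_j>-a$. $\square$

From this rigid shape we read off a combination of sets $N_x$ below $u$.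

**Lemma 6.** Let $a\ge0$, $u\ge0$, $u_{12}=0$, and $p_j+q_j=a$ for $j=3,4,5$. Let $\sigma_j\in[|d_j|,z_j]$ with $\sum_j\sigma_j=a$, and put $A_j=\frac{\sigma_j-d_j}2$, $B_j=\frac{\sigma_j+d_j}2$. Then $A_j,B_j\ge0$, $\sum_j(A_j+B_j)=a$ and
$$u\ \ge\ \sum_j\bigl(A_j1_{N_{1j}}+B_j1_{N_{2j}}\bigr).$$

*Proof.* The first two claims are clear, since $A_j+B_j=\sigma_j$. Note $N_{1j}=\{1j,2i,2k,ik\}$ and $N_{2j}=\{2j,1i,1k,ik\}$. So the coordinates of the right side are:

* at $12$: $0$;
* at $1j$: $A_j+B_i+B_k=\frac12(a+d_i+d_k-d_j)=\frac12(a+2p_j-a)=p_j$, by the identity of Step 3 above, which holds for any $u$;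
* at $2j$: $B_j+A_i+A_k=\frac12(a-(d_i+d_k-d_j))=a-p_j=q_j$;
* at $ik$: $A_j+B_j=\sigma_j\le z_j$. $\square$

## 7. The symbolic polyhedron of $I_\Phi$ and its minors

**Proposition 7.** $SP(I_\Phi)=\operatorname{conv}\bigl(NP(I_\Phi)\cup\{\tfrac13\mathbf1\}\bigr)+\mathbb R^E_{\ge0}$.

*Proof.* "$\supseteq$" holds since $\frac13|D|\ge1$ for $D\in\mathcal D_\Phi$ and $NP\subseteq SP$. For "$\subseteq$", note that $SP(I_\Phi)$ is given by $u_e\ge0$ and $u(D)\ge1$ for $D\in\mathcal D_\Phi$. It lies in the nonnegative orthant and has that orthant as recession cone. So it is the convex hull of its vertices plus $\mathbb R^E_{\ge0}$. It suffices to show that each vertex $u$ is in $NP(I_\Phi)$ or equals $\frac13\mathbf1$.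

**Step 1: some $u(F)\le1$, $F\in\mathcal F$.** If $F\in\Phi$, then $u(F)=1$. Lemma 4 with $a=1$ gives (7), whose coefficients are nonnegative with sum $1$. The term $1_{F^c}$ is a point of $NP(I_\Phi)$ if $F\notin\Phi$ and has coefficient $0$ if $F\in\Phi$. So $u\in NP(I_\Phi)$.

**Step 2: all $u(F)>1$ and all $u_e>0$.** A vertex has ten linearly independent tight constraints. Here only triangle constraints can be tight, so all ten triangles are tight, these constraints are independent, and $u$ is the unique solution of the system $u(T)=1$. Since $\frac13\mathbf1$ solves it, $u=\frac13\mathbf1$.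

**Step 3: all $u(F)>1$ and some $u_e=0$.** We want to apply Lemma 5. After relabeling $V$ (and $\Phi$ with it), $u_{12}=0$. If $u_c>0$, then $u-\delta1_c\notin SP(I_\Phi)$ for all $\delta>0$: otherwise $u\pm\delta1_c\in SP(I_\Phi)$ and $u$ is not a vertex. So $c$ lies in some $D\in\mathcal D_\Phi$ with $u(D)=1$, and $D$ is a triangle. Lemma 5 applies with $a=1$: $|d_j|\le z_j$ and $\sum|d_j|\le1$. Triangle $345$ gives $\sum z_j\ge1$. So there are $\sigma_j\in[|d_j|,z_j]$ with $\sum\sigma_j=1$, and Lemma 6 gives $u\in NP(I_\Phi)$. $\square$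

**Proposition 8.** $I_\Phi$ is minimally non-Fulkersonian.

*Proof.* **Step 1: $I=I_\Phi$ is not Fulkersonian.** We have $g\in I^{(3)}$. By (4), points of $NP(I)$ have coordinate sum at least $4$, so monomials of $\overline{I^3}$ have degree at least $12$, while $g$ has degree $10$.

**Step 2: lifting a point from a proper minor.** Let $J\ne0,S$ be the minor with $x_A=0$, $x_B=1$, $A\cup B\ne\emptyset$, and let $R=E\setminus(A\cup B)$. We shall show $SP(J)\subseteq NP(J)$. A set $P'\subseteq R$ is a cover of $J$ if and only if $P'\cup A$ is a cover of $I$: the supports $W$ of generators of $I$ that meet $A$ impose nothing on either side, and for the others $P'\subseteq R$ meets $W$ if and only if it meets $W\setminus B$. Let $u\in SP(J)$ and let $\tilde u$ equal $u$ on $R$, $0$ on $A$, $1$ on $B$. Let $P$ be a cover of $I$. If $P\cap B\ne\emptyset$, then $\tilde u(P)\ge1$. Otherwise $(P\setminus A)\cup A\supseteq P$ is a cover of $I$, so $P\setminus A\subseteq R$ is a cover of $J$ and $\tilde u(P)=u(P\setminus A)\ge1$. So $\tilde u\in SP(I)$, and by Proposition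 7
$$\tilde u\ge\sum_i\lambda_i1_{W_i}+\tfrac\mu3\mathbf1,\qquad\lambda_i,\mu\ge0,\quad\sum\lambda_i+\mu=1,\quad x^{W_i}\in I .$$

**Step 3: $A\ne\emptyset$.** We remove the term $\frac\mu3\mathbf1$ using the zeros. Since $\tilde u=0$ on $A$, we get $\mu=0$, and $W_i\cap A=\emptyset$ whenever $\lambda_i>0$. Then $x^{W_i\cap R}\in J$, and restricting to $R$ gives $u\in NP(J)$.

**Step 4: $A=\emptyset$.** We show that here $\frac13 1_R\in NP(J)$. Pick $b\in B$, say $b=12$ after relabeling. For the three edges $t$ of the triangle on $V\setminus b$,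
$$N_{34}=\{34,12,15,25\},\quad N_{35}=\{35,12,14,24\},\quad N_{45}=\{45,12,13,23\}.$$
All contain $b$, and the sets $N_t\setminus b$ partition $E\setminus b$. Since $R\subseteq E\setminus b$, $\frac13 1_R=\frac13\sum_t1_{N_t\cap R}$. As $x^{N_t\cap R}\in J$, this is in $NP(J)$. Also $x^{W_i\cap R}\in J$. Restricting the inequality of Step 2 to $R$ gives $u\in NP(J)$.

So every proper minor is Fulkersonian. $\square$

## 8. A proper minor that does not pack

**Proposition 9.** $I_\Phi$ is not minimally non-packing.

*Proof.* It suffices to exhibit a proper minor that does not pack. Let $J$ be the minor with $x_{12}=0$. It is generated by the generators of $I$ not involving $x_{12}$, and is nonzero since $12\notin N_{13}$.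

**Step 1: the height is 2.** By Step 2 of Proposition 8, the covers of $J$ are the sets $P'\subseteq E\setminus\{12\}$ such that $P'\cup\{12\}$ contains a member of $\mathcal D_\Phi$. All members have size at least $3$, so $|P'|\ge2$; and $P'=\{13,23\}$ works.

**Step 2: no two coprime generators.** Suppose two generators of $J$ have disjoint supports $X,Y\subseteq E\setminus\{12\}$. They are monomials of $I$, so both supports meet all triangles and have size at least $4$ by (4). Since $|X|+|Y|\le9$, one of them, say $X$, has size $4$ and equals some $N_x$. Then $X$ contains a triangle, which $Y$ misses, a contradiction. $\square$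

Propositions 8 and 9 prove the first assertion of Theorem 1.

## 9. Parity: elements of $I^{(a)}$ with a zero exponent

Section 4 showed that $g_{ef}\in I^{(2)}\setminus I^2$. The next lemma says that this is the only way in which a monomial of $I^{(a)}$ with a zero exponent can fail to be in $I^a$. Its proof follows Step 3 of Proposition 7 with integers in place of reals.

**Lemma 10.** Let $a\ge1$, $x^u\in I_\Phi^{(a)}$ and $u_e=0$ for some $e$. Then $x^u\in I_\Phi^a$, or $a\ge2$ and $x^u\in g_{ef}I_\Phi^{a-2}$ for some $f$ disjoint from $e$.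

*Proof.* **Step 1: reduction to Lemma 5.** Relabel so that $e=12$. Replace $u$ by a coordinatewise minimal integral vector $\ge0$ below it whose monomial is in $I^{(a)}$; this is harmless, since the conclusion passes to multiples. If $u(F)\le a$ for some $F\in\mathcal F$ (with equality if $F\in\Phi$, because $x^u\in I^{(a)}$), then Lemma 4 gives $x^u\in I^a$. So assume $u(F)\ge a+1$ for all $F\in\mathcal F$. If $u_c>0$, then $x^{u-1_c}\notin I^{(a)}$ by minimality, so $c$ lies in some $D\in\mathcal D_\Phi$ with $u(D)=a$, and $D$ must be a triangle. Lemma 5 applies. Moreover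
$$\sum_jd_j=2\sum_jp_j-3a\equiv a\pmod2 .$$

**Step 2: adjusting parity.** For $A_j,B_j$ in Lemma 6 to be integers we need $\sigma_j\equiv d_j\pmod2$. Let $z'_j\in\{z_j,z_j-1\}$ have the parity of $d_j$. Then $z_j'\ge|d_j|$: if $z'_j=z_j-1$, then $z_j$ and $|d_j|$ have different parity, so $z_j>|d_j|$. Also $\sum z_j'\equiv\sum d_j\equiv a\pmod2$.

**Step 3: if $\sum z_j'\ge a$, then $x^u\in I^a$.** We have $\sum|d_j|\le a$ and $\sum|d_j|\equiv a\pmod2$. Starting from $|d_j|$ and raising entries in steps of $2$, never above $z_j'$, we reach integers $\sigma_j\equiv d_j\pmod2$ with $|d_j|\le\sigma_j\le z_j'\le z_j$ and $\sum\sigma_j=a$. In Lemma 6 the $A_j,B_j$ are nonnegative integers with sum $a$, so $x^u\in I^a$ by (2).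

**Step 4: if $\sum z_j'<a$, then $\sum z'_j=a-2$.** By parity, $\sum z_j'\le a-2$. Triangle $345$ gives $\sum z_j\ge a$, so at least two indices have $z_j'=z_j-1$. If exactly two do, $\sum z_j'=\sum z_j-2\ge a-2$. If all three do, $\sum z_j'\ge a-3$, hence $\ge a-2$ by parity. So $\sum z_j'=a-2$, and in particular $a\ge2$.

**Step 5: all $p_j,q_j\ge1$ in this case.** This makes room for a factor $g_{12,f}$. Since $\sum|d_j|\le\sum z'_j=a-2$,
$$2p_j-a=d_i+d_k-d_j\ge-(a-2),\qquad 2q_j-a=-(2p_j-a)\ge-(a-2),$$
so $p_j\ge1$ and $q_j\ge1$.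

**Step 6: splitting off $g_{12,f}$.** Let $u'$ have $u'_{12}=0$ and entries $p_j-1$, $q_j-1$, $z_j'$ in place of $p_j,q_j,z_j$. At level $a-2$ it satisfies $p_j'+q_j'=a-2$ and $d_j'=(p_i-1)+(p_k-1)-(a-2)=d_j$. Lemma 6 at level $a-2$ with $\sigma_j=z_j'$ has integral $A_j,B_j$, so $x^{u'}\in I^{a-2}$. Finally, $u-u'$ equals $1$ on all $1j,2j$ and on at least two edges of triangle $345$. So $x^{u-u'}$ is divisible by $g_{12,f}$, where $f$ is an edge of triangle $345$ such that $u-u'$ is $1$ on the other two. Such $f$ is disjoint from $12$. $\square$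

## 10. Twelve explicit memberships

From here through Section 12, $I=I_\Phi$ and $G$ is a five-cycle with $G,G^c\notin\Phi$. By (3), $x^G,x^{G^c}\in I$. Let $e,f$ be disjoint edges, let $F$ be any five-cycle, and put
$$h_F=x^{1_F+2\cdot1_{F^c}} .$$

**Lemma 11.** Let $t=4q+j$ with $q\ge0$, $0\le j\le3$. Then $g^t$, $g^tg_{ef}$, $g^th_F$ lie in the powers $I^{10q+m}$ with $m$ as follows.

| | $j=0$ | $j=1$ | $j=2$ | $j=3$ |
|---|---|---|---|---|
| $g^t$ | 0 | 2 | 4 | 7 |
| $g^tg_{ef}$ | 1 | 4 | 6 | 9 |
| $g^th_F$ | 3 | 5 | 8 | 10 |

*Proof.* **Step 1: reduction to $q=0$.** By (5), $g^4=\prod_xx^{N_x}\in I^{10}$. So only $t=j\in\{0,1,2,3\}$ has to be treated.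

**Step 2: the first row.** The entry $0$ is trivial. We have $g=x^Gx^{G^c}\in I^2$, so $g^2\in I^4$. For $g^3\in I^7$ we show
$$3\cdot\mathbf1=2\cdot1_G+\sum_{x\in G^c}1_{N_x}.$$
With $G=12345$ the five sets are $N_{13}=\{13,24,25,45\}$, $N_{24}=\{24,13,15,35\}$, $N_{35}=\{35,12,14,24\}$, $N_{14}=\{14,23,25,35\}$, $N_{25}=\{25,13,14,34\}$. Each of $12,23,34,45,15$ occurs once, and each of $13,24,35,14,25$ three times. So $g^3=(x^G)^2\prod_{x\in G^c}x^{N_x}\in I^{2+5}$.

**Step 3: the second row.** Sets of the form $N_x$ are permuted when $V$ is relabeled, so in the identities that involve only such sets we may take $e=13$, $f=24$. First, $N_{12}=\{12,34,35,45\}$ avoids $e,f$, so $g_{ef}\in I$. Next, $g\,g_{ef}$ has exponent $2\cdot\mathbf1-1_{\{e,f\}}$, which is at least the right side of (6), so $g\,g_{ef}\in I^4$. Multiplying by $g\in I^2$ gives $g^2g_{ef}\in I^6$. Finally $e,f\in N_e$, so the exponent of $g^3g_{ef}$ satisfies $4\cdot\mathbf1-1_{\{e,f\}}\ge4\cdot\mathbf1-1_{N_e}=\sum_{x\ne e}1_{N_x}$ by (5), and $g^3g_{ef}\in I^9$.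

**Step 4: the third row.** By Lemma 4, a chord $c\in F^c$ lies in $N(e',F)$ for the $5-2=3$ edges $e'\in F$ not in $T_c$, so
$$\sum_{e'\in F}1_{N(e',F)}=1_F+3\cdot1_{F^c}.$$
Omit the sets of two nonadjacent edges of $F$. Since $T_c\setminus c$ is a pair of adjacent edges, at least one of the two omitted edges is not in $T_c$, so $c$ is covered at most twice by the remaining three sets. Edges of $F$ are covered at most once. Hence $h_F\in I^3$. With Step 2, $g\,h_F\in I^{2+3}$ and $g^3h_F\in I^{7+3}$. The exponent of $g^2h_F$ is $3\cdot1_F+4\cdot1_{F^c}=4\cdot\mathbf1-1_F$. For $F=12345$, $N_{12}\cup N_{23}=\{12,34,45,35\}\cup\{23,14,45,15\}\supseteq F$. So $4\cdot\mathbf1-1_F\ge4\cdot\mathbf1-1_{N_{12}}-1_{N_{23}}=\sum_{x\ne12,23}1_{N_x}$, and $g^2h_F\in I^8$. $\square$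

## 11. The containment $I^{(a)}\subseteq I^{\lceil 5a/6\rceil-1}$

Let $\beta(a)=\lceil5a/6\rceil-1$, the largest integer smaller than $5a/6$. It is nondecreasing, and
$$\beta(a+m)\le\beta(a)+m\quad(m\ge0),\qquad\beta(a+12)=\beta(a)+10. \tag{8}$$

| $a$ | 1 | 2 | 3 | 4 | 5 | 6 | 7 | 8 | 9 | 10 | 11 | 12 | 13 |
|---|---|---|---|---|---|---|---|---|---|---|---|---|---|
| $\beta(a)$ | 0 | 1 | 2 | 3 | 4 | 4 | 5 | 6 | 7 | 8 | 9 | 9 | 10 |

Write $\pi(t)=10q+(0,2,4,7)_j$ for the first row of Lemma 11 with $t=4q+j$, the index $j$ selecting the entry. Comparing with $\beta(0)=-1$, $\beta(3)=2$, $\beta(6)=4$, $\beta(9)=7$ gives $\pi(t)\ge\beta(3t)$ for all $t\ge 0$. The second row is $(1,4,6,9)=(\beta(2),\beta(5),\beta(8),\beta(11))$ and the third is $(3,5,8,10)=(\beta(4),\beta(7),\beta(10),\beta(13))$. So by (8) the second row is $10q+\beta(3j+2)=\beta(3t+2)$ and the third is $10q+\beta(3j+4)=\beta(3t+4)$. These coincidences let the next argument close without any loss.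

**Proposition 12.** $I^{(a)}\subseteq I^{\beta(a)}$ for all $a\ge1$.

*Proof.* Let $x^u\in I^{(a)}$.

**Case A: $u\ge\lceil a/3\rceil\mathbf1$.** With $t=\lceil a/3\rceil$, $x^u\in(g^t)\subseteq I^{\pi(t)}$ and $\pi(t)\ge\beta(3t)\ge\beta(a)$.

Assume from now on that Case A does not hold.

**Peeling.** We take out as many copies of $g$ as possible. Let $t\ge0$ be the largest integer such that
$$w:=u-t\mathbf1\ge0,\qquad a':=a-3t\ge1,\qquad x^w\in I^{(a')} .$$
The value $t=0$ qualifies, and $a-3t\ge1$ bounds $t$. We claim that one of the following holds.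

* (B) $x^w\in I^{a'}$.
* (C) $a'\ge2$ and $x^w\in g_{ef}I^{a'-2}$ for some disjoint $e,f$.
* (D) $w\ge\mathbf1$, and there is a five-cycle $F\in\Phi$ with $w(F)=a'+1$.

If $w\not\ge\mathbf1$, some $w_e=0$, and Lemma 10 gives (B) or (C).

If $w\ge\mathbf1$, then $a'-3\ge1$; otherwise $t+1\ge a/3$ and $u\ge(t+1)\mathbf1$, which is Case A. By maximality of $t$, $x^{w-\mathbf1}\notin I^{(a'-3)}$. Triangle weights drop by exactly $3$ when passing from $w$ to $w-\mathbf1$, so triangles are not responsible. Hence there is $F\in\Phi$ with $w(F)-|F|<a'-3$, so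
$$a'\le w(F)\le a'+|F|-4 .$$
For a star this forces $w(F)=a'$; for a five-cycle $w(F)\in\{a',a'+1\}$. If $w(F)=a'$, Lemma 4 gives $x^w\in I^{a'}$, which is (B). Otherwise (D) holds. (For $\Phi=\emptyset$ this shows that $w\not\ge\mathbf1$ always, and (D) never occurs.)

**Case B.** $x^u=g^tx^w\in I^{\pi(t)+a'}$. If $t\ge 1$, then $\pi(t)+a'\ge\beta(3t)+a'\ge\beta(3t+a')=\beta(a)$ by (8). If $t=0$, then $a'=a\ge\beta(a)$.

**Case C.** By Lemma 11, $g^tg_{ef}\in I^{\beta(3t+2)}$, so $x^u\in I^{\beta(3t+2)+a'-2}$. By (8), $\beta(3t+2)+(a'-2)\ge\beta(3t+a')=\beta(a)$.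

**Case D.** We split off $h_F$. Since $w\ge\mathbf1$, $w(F)\ge5$, so $a'\ge4$. Put $w'=w-1_F-2\cdot1_{F^c}$. Then $w'\ge0$ on $F$ and $w'(F)=a'+1-5=a'-4$. For $c\in F^c$, using $w(T_c)\ge a'$ and $|T_c\setminus c|=2$,
$$w'_c=w_c-2\ge a'-w(T_c\setminus c)-2=(a'-4)-w'(T_c\setminus c)\ge0 ,$$
the last step because $T_c\setminus c\subseteq F$ and $w'(F)=a'-4$. So $w'\ge0$, $w'(T_c)\ge a'-4$ for all $c\in F^c$, and $w'(F)=a'-4$. Lemma 4 at level $a'-4$ gives $x^{w'}\in I^{a'-4}$, that is, $x^w\in h_FI^{a'-4}$. By Lemma 11, $g^th_F\in I^{\beta(3t+4)}$, so $x^u\in I^{\beta(3t+4)+a'-4}\subseteq I^{\beta(a)}$ by (8). $\square$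

## 12. The value $6/5$

**Upper bound for $\rho$.** If $a/b>6/5$, then $b<5a/6$, so $b\le\beta(a)$ and $I^{(a)}\subseteq I^{\beta(a)}\subseteq I^b$. Hence $\rho(I)\le6/5$, and $\rho_a(I)\le\rho(I)\le6/5$.

**Lower bound for $\rho_a$.** Let $a/b<6/5$ and $M=\lceil at/3\rceil$. Then $g^M\in I^{(3M)}\subseteq I^{(at)}$ has degree $10M\le\frac{10}3at+10$. Since $\frac{10}3a<4b$, this is less than $4bt$ for $t\gg0$, so $g^M\notin I^{bt}$ by (4). Thus $I^{(at)}\not\subseteq I^{bt}$ for $t\gg0$, and $\rho_a(I)\ge6/5$.

Therefore $\rho(I)=\rho_a(I)=6/5$. Together with Propositions 8 and 9 this proves Theorem 1, and with $\Phi=\emptyset$ the answer to the question is no. $\blacksquare$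

## 13. Lehman's parameters and a converse

**Blockers and ideal clutters.** For a clutter $\mathcal C$ let $b(\mathcal C)$, its *blocker*, be the clutter of minimal covers, and let
$$Q(\mathcal C)=\{y\ge0 : y(e)\ge1\ \ \forall e\in\mathcal C\}.$$
$\mathcal C$ is *ideal* if all vertices of $Q(\mathcal C)$ are integral. For the triangle, $b(\mathcal C)=\mathcal C$, and $(\frac12,\frac12,\frac12)$ is a vertex of $Q(\mathcal C)$, so $\mathcal C$ is not ideal.

An integral vertex of $Q(\mathcal C)$ is the indicator of a minimal cover. Indeed its support $P$ is a cover and $y\ge1_P$. If $y\ne1_P$, then $y$ is the midpoint of $1_P$ and $1_P+2(y-1_P)$, both in $Q(\mathcal C)$. If $y=1_P$ and $P$ properly contains a cover $P_0$, then $y$ is the midpoint of $1_{P_0}$ and $2\cdot1_P-1_{P_0}$.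

Let $I$ be the squarefree monomial ideal with clutter $\mathcal C$. *$I$ is Fulkersonian if and only if $\mathcal C$ is ideal.* To see this, note $SP(I)=Q(b(\mathcal C))$. If $I$ is Fulkersonian, every rational point of $SP(I)$, scaled to an integral $u$ with $u/s$ the given point, has $x^u\in I^{(s)}=\overline{I^s}$ and so lies in $NP(I)$. Rational points are dense in $SP(I)$ and $NP(I)$ is closed, so $SP(I)=NP(I)$; the converse was noted in Section 2. If $SP(I)=NP(I)$, its vertices are among the generator exponents, hence integral. If the vertices of $SP(I)$ are integral, they are indicators of sets meeting all covers and minimal with that property. A squarefree monomial whose support meets all covers is in $I$, so these sets are the edges of $\mathcal C$, and $SP(I)=NP(I)$. Thus $I$ is Fulkersonian iff $b(\mathcal C)$ is ideal, which holds iff $\mathcal C$ is ideal (Lehman 1979). So minimally non-Fulkersonian means *minimally non-ideal*.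

**Lehman's theorem** (A. Lehman, DIMACS Ser. 1 (1990) 101–105; P. Seymour, ibid. 253–273; see G. Cornuéjols, *Combinatorial Optimization: Packing and Covering*, SIAM 2001, Ch. 4). Let $\mathcal C$ be minimally non-ideal on $n$ vertices, not a degenerate projective plane, with $r,s$ the minimum sizes of edges of $\mathcal C$ and of members of $b(\mathcal C)$. Then $\frac1r\mathbf1$ is the unique fractional vertex of $Q(\mathcal C)$. There are exactly $n$ edges $e_i$ of size $r$ (the *core edges*) and exactly $n$ covers $f_i$ of size $s$. Every vertex is in exactly $r$ of the $e_i$ and in exactly $s$ of the $f_i$. After ordering,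
$$|e_i\cap f_j|=1+k\,\delta_{ij},\qquad k=rs-n\ge1 . \tag{9}$$
In particular $k+1\le\min(r,s)$.

*Example.* For $I_\Phi$: $n=10$, $r=4$ with core edges $N_x$, $s=3$ with core covers $f_x$ the triangle on $V\setminus x$, and $k=2$. Indeed $|N_x\cap f_x|=3$. If $x,y$ are disjoint, $N_x\cap f_y=\{x\}$, as no edge is disjoint from both. If $x\ne y$ share a vertex, $N_x\cap f_y$ is the edge on the remaining two vertices.

The *degenerate projective planes* have edges $\{1,\dots,t\},\{0,1\},\dots,\{0,t\}$ with $t\ge2$. They are irrelevant to the question, because they are minimally non-packing. The cover number is $2$ and no two edges are disjoint, so they do not pack. Setting $x_0$ to $0$ leaves a single edge, setting $x_0$ to $1$ leaves singletons, setting $x_i$ to $0$ ($i\ge1$) leaves a star $\{0,j\}_{j\ne i}$, and setting $x_i$ to $1$ leaves the two disjoint edges $\{0\}$ and $\{1,\dots,t\}\setminus i$. Single edges, families of singletons, stars, and two disjoint edges pack, and all their minors are again of these kinds, or $0$, or the whole ring. The ideals $I_\Phi$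 are not of this type, since their generators have degree at least $4$.

**Theorem 2.** Let $I$ be minimally non-Fulkersonian with clutter not a degenerate projective plane, let $n,r,s$ be Lehman's parameters, and suppose $k:=rs-n\ge2$. Then $\rho_a(I)=rs/n$. Moreover $\rho(I)=\rho_a(I)$ if and only if, up to renaming variables, $I=I_\Phi$ with $G,G^c\notin\Phi$ for some five-cycle $G$. In all other cases $\rho(I)>\rho_a(I)$.

Nothing is claimed for $k=1$.

**Proposition 13.** For $I$ as in Theorem 2, $\rho_a(I)=rs/n$.

*Proof.* **Step 1: $\ge$, by degrees.** Let $a/b<rs/n$ and $M=\lceil at/s\rceil$. Since covers have size at least $s$, $(x_1\cdots x_n)^M\in I^{(sM)}\subseteq I^{(at)}$. Its degree is $nM\le\frac nsat+n$, which is less than $rbt$ for $t\gg0$, because $\frac nsa<rb$. As $I^{bt}$ lives in degrees $\ge rbt$, $I^{(at)}\not\subseteq I^{bt}$ for $t\gg0$.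

**Step 2: blocking duality.** For $\le$ we need
$$NP(I)=\{u\ge0 : y\cdot u\ge1\text{ for all vertices }y\text{ of }Q(\mathcal C)\}.$$
"$\subseteq$" is clear. If $u\ge0$ is not in the closed convex set $NP(I)$, there is $y$ with $y\cdot u<\min_{v\in NP(I)}y\cdot v$. Here $y\ge0$ because $NP(I)$ is closed under adding nonnegative vectors, so the minimum exceeds $y\cdot u\ge0$ and we may scale it to $1$. Then $y\in Q(\mathcal C)$ and $y\cdot u<1$. Since $y$ dominates a convex combination of vertices of $Q(\mathcal C)$, some vertex $y'$ has $y'\cdot u<1$.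

**Step 3: $\le$.** Let $a/b>rs/n$ and $x^u\in I^{(at)}$. We evaluate the vertices $y$ of $Q(\mathcal C)$ on $u$. If $y$ is integral, it is a minimal cover and $y\cdot u\ge at\ge atn/(rs)$, as $n<rs$. If $y=\frac1r\mathbf1$, then $s|u|=\sum_iu(f_i)\ge nat$, where $|u|=\sum u_e$, because each vertex is in exactly $s$ of the $n$ covers $f_i$. So $y\cdot u=|u|/r\ge atn/(rs)$. By Lehman's theorem these are all vertices. By Step 2, $u\ge\sum_{i=1}^N\lambda_iw_i$, where $w_1,\dots,w_N$ are the exponents of the minimal generators, $\lambda_i\ge0$ and $\sum\lambda_i=atn/(rs)$. Rounding down, $x^u\in I^c$ with $c=\sum\lfloor\lambda_i\rfloor\ge atn/(rs)-N$. Since $an/(rs)>b$, this is at least $bt$ for $t\gg0$, uniformly in $u$. So $I^{(at)}\subseteq I^{bt}$ for $t\gg0$, and $a/b$ is not in the set defining $\rho_a(I)$. $\square$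

## 14. Powers of $x_1\cdots x_n$ outside the parameters $(10,4,3,2)$

Here the test of Section 4 with powers of the product of all variables is carried out in general. We look for $m$ such that $(x_1\cdots x_n)^m$ misses a power $I^b$ with $b$ slightly below the degree bound $nm/r$. Recall $k\ge2$ and put $d=\gcd(k,r)$, so $d\le k<r$.

**Lemma 14.** Unless $(n,r,s,k)=(10,4,3,2)$, there is $m\in\{1,\dots,r-1\}$ with
$$km\equiv-d\pmod r,\qquad km+d<rk,\qquad nm>d(r+1).$$

*Proof.* Since $s\ge k+1$ and $r\ge k+1$, $n=rs-k\ge r(k+1)-k\ge rk+1$.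

**Step 1: $d<k$.** Then $d\le k/2$. The congruence is solvable, since $\gcd(k,r)=d$ divides $-d$. A solution is not $\equiv 0\pmod r$, since $0<d<r$, so we can choose $m\in\{1,\dots,r-1\}$. Then $km+d\le k(r-1)+d<rk$. And $nm\ge n\ge rk+1>\frac{rk+k}2=\frac k2(r+1)\ge d(r+1)$.

**Step 2: $d=k$.** Then $r=ck$ with $c\ge2$. Take $m=c(k-1)-1$; clearly $1\le m\le r-1$. Now $km+k=ck(k-1)=r(k-1)$, which gives the first two conditions. For the third:

* If $k\ge3$, then $m\ge 2c-1\ge3$ and $nm\ge3rk>rk+k=k(r+1)$.
* If $k=2$, then $m=c-1$, $r=2c$, $s\ge3$, $n=2cs-2\ge6c-2$ and $d(r+1)=4c+2$. For $c\ge3$, $nm\ge2(6c-2)=12c-4>4c+2$. For $c=2$ we have $m=1$, $r=4$, $n=4s-2$, $d(r+1)=10$; so $nm>10$ iff $s\ge4$, and the remaining case $s=3$ is $n=10$, the excluded one. $\square$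

**Proposition 15.** For $I$ as in Theorem 2 with $(n,r,s,k)\ne(10,4,3,2)$, $\rho(I)>\rho_a(I)$.

*Proof.* Take $m$ from Lemma 14 and $b=(nm-d)/r$.

**Step 1: $b$ is an integer and $b>d$.** We have $nm=(rs-k)m\equiv-km\equiv d\pmod r$, and $nm>d(r+1)$ says $nm-d>dr$.

**Step 2: $(x_1\cdots x_n)^m\notin I^b$.** Suppose it is in $I^b$. Then there are edges $E_1,\dots,E_b$ with $\sum1_{E_l}\le m\mathbf1$. Since $\sum|E_l|\le nm=rb+d$ and all $|E_l|\ge r$, at most $d$ of them have size greater than $r$. Let a core edge $e_i$ occur $\nu$ times. The cover $f_i$ meets every $E_l$, and meets $e_i$ in $1+k$ elements by (9). So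
$$b+k\nu\le\sum_l|f_i\cap E_l|\le sm,\qquad \nu\le\frac{sm-b}k=\frac{rsm-nm+d}{rk}=\frac{km+d}{rk}<1 .$$
Hence $\nu=0$. The core edges are all the edges of size $r$, so all $E_l$ have size greater than $r$, and $b\le d$, a contradiction to Step 1.

**Step 3: conclusion.** Since $(x_1\cdots x_n)^m\in I^{(sm)}$, we get $I^{(sm)}\not\subseteq I^b$ and
$$\rho(I)\ge\frac{sm}b=\frac{rsm}{nm-d}>\frac{rs}n=\rho_a(I) ,$$
the last equality by Proposition 13. $\square$

## 15. The parameters $(10,4,3,2)$ and the Petersen graph

**Proposition 16.** If $I$ is as in Theorem 2 with $(n,r,s,k)=(10,4,3,2)$, then, up to renaming variables, $I=I_\Phi$ for some $\Phi\subseteq\mathcal F$.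

*Proof.* **Step 1: a symmetric matrix.** We turn (9) into a statement about a graph. Since $|e_l\cap f_l|=3=|f_l|$, $f_l\subset e_l$ and $e_l=f_l\cup\{p_l\}$ with $p_l\notin f_l$. Each vertex is in $4$ of the $e_l$ and $3$ of the $f_l$, so it equals $p_l$ for exactly one $l$. Index so that $p_i=i$. With incidence matrices $A,B$ of the $e_i$ and $f_i$ (sets as rows), and $\mathbf J$ the all-ones matrix,
$$A=B+\mathrm{Id},\qquad AB^T=\mathbf J+2\,\mathrm{Id} .$$
So $B^T=\mathbf J+2\,\mathrm{Id}-BB^T$ is symmetric. Hence $B=B^T$ has zero diagonal, row sums $3$, and $B^2=\mathbf J+2\,\mathrm{Id}-B$. So $B$ is the adjacency matrix of a cubic graph on $10$ vertices in which adjacent vertices have no common neighbour and distinct nonadjacent vertices have exactly one.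

**Step 2: there is only one such graph, the Petersen graph.** Let $v$ be a vertex with neighbours $\alpha,\beta,\gamma$. These are pairwise nonadjacent, and $v$ is their only common neighbour in pairs, so their further neighbours $\alpha_1,\alpha_2,\beta_1,\beta_2,\gamma_1,\gamma_2$ are six distinct vertices; with $v,\alpha,\beta,\gamma$ they are all ten. Each of the six has two neighbours among the six. The vertex $\alpha_1$ is not adjacent to $\alpha_2$ (common neighbour $\alpha$), nor to both $\beta_1,\beta_2$ (then $\beta$ and $\alpha_1$ would have two common neighbours). So $\alpha_1$ has one neighbour among the $\beta$'s and one among the $\gamma$'s, and similarly for all six. Number so that $\alpha_1\sim\beta_1$ and $\beta_1\sim\gamma_1$. Then $\gamma_1\not\sim\alpha_1$ (no triangles), so $\gamma_1\sim\alpha_2$. The $\beta$-neighbour of $\alpha_2$ is not $\beta_1$, whose only $\alpha$-neighbour is $\alpha_1$, so $\alpha_2\sim\beta_2$. Similarly $\beta_2\sim\gamma_2$ and $\gamma_2\sim\alpha_1$. All edges are determined.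

The graph on $E=E(K_5)$ with adjacency being disjointness satisfies the conditions: each edge of $K_5$ is disjoint from three others, two disjoint edges leave one vertex, so no edge is disjoint from both, and two distinct edges sharing a vertex leave exactly two vertices. So we may identify the vertices of $\mathcal C$ with $E$ so that adjacency is disjointness. Then $f_x$ is the triangle on $V\setminus x$, and $e_x=\{x\}\cup f_x=N_x$.

**Step 3: the other minimal covers.** The covers of size $3$ are exactly the ten triangles. Let $D$ be any other member of $b(\mathcal C)$. By minimality $D$ contains no triangle. It meets all edges $N_x$, that is, it lies in no $N_x^c$, hence in no $K_{2,3}$. By Section 3, $D$ is a five-cycle or is contained in a $K_{1,4}$. A proper subset of the star at $v$ has its leaves inside some $\{i,j,l\}$ and lies in the $K_{2,3}$ with classes $\{i,j,l\}$ and its complement, which contains $v$; so in the second case $D=K_{1,4}$. Hence $D\in\mathcal F$, $b(\mathcal C)=\mathcal D_\Phi$ with $\Phi=b(\mathcal C)\setminus\mathcal T$, and $I=I_\Phi$.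 $\square$

**Proof of Theorem 2.** The value of $\rho_a(I)$ is Proposition 13. If the parameters are not $(10,4,3,2)$, Proposition 15 gives $\rho(I)>\rho_a(I)$. Such an $I$ is not an $I_\Phi$, because every $I_\Phi$ has $10$ variables, minimal generator degree $4$ and height $3$, hence $k=2$.

If the parameters are $(10,4,3,2)$, then $I=I_\Phi$ after renaming variables, by Proposition 16. Conversely every $I_\Phi$ satisfies the hypotheses of Theorem 2: it is minimally non-Fulkersonian by Proposition 8, it is not a degenerate projective plane, and $k=2$. If $G,G^c\notin\Phi$ for some five-cycle $G$, then $\rho(I_\Phi)=\rho_a(I_\Phi)=6/5$ by Theorem 1. Otherwise $g\notin I_\Phi^2$ by Lemma 3, while $g\in I_\Phi^{(3)}$. So $I_\Phi^{(3)}\not\subseteq I_\Phi^2$ and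
$$\rho(I_\Phi)\ge\frac32>\frac65=\rho_a(I_\Phi). \qquad\blacksquare$$
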